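
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\numberwithin{equation}{section}

\title{Denominators of cluster variables\\ and endomorphism rings in the cluster category}


\begin{abstract}
Let $Q$ be a finite connected acyclic quiver, let $T=\bigoplus_i T_i$ be a basic cluster-tilting object in its cluster category $\mathcal C$, and write cluster variables as Laurent polynomials in the cluster attached to $\tau T$. We prove that if $\operatorname{End}_{\mathcal C}(T_i)\simeq k$, then, for every exceptional indecomposable $X$ not in $\operatorname{add}\tau T$, the $i$th exponent in the denominator of the cluster variable attached to $X$ is $\dim\operatorname{Hom}_{\mathcal C}(T_i,X)$. This confirms a conjecture of Buan, Marsh and Reiten: if $\operatorname{End}_{\mathcal C}(T_i)\simeq k$ for all $i$, then the denominators are given by the dimension vectors of the modules $\operatorname{Hom}_{\mathcal C}(T,X)$. The key step is that, under the condition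 on $T_i$, the dimension of $\operatorname{Hom}_{\mathcal C}(T_i,-)$ is additive on at least one of the two triangles of each exchange in which neither of the two exchanged objects is $\tau T_i$. Over the complex numbers we also prove a converse for each summand separately.
\end{abstract}

\section{The question and the results}

\subsection*{Denominators}

Let $Q$ be a finite connected acyclic quiver with vertices $1,\dots,n$, let $k$ be an algebraically closed field, and let $kQ$ be the path algebra. Write $D^b(kQ)$ for the bounded derived category of finite dimensional $kQ$-modules, $\tau$ for its Auslander--Reiten translate and $[1]$ for its shift. The \emph{cluster category} is $\mathcal C=D^b(kQ)/\tau^{-1}[1]$. Modules are regarded as objects of $\mathcal C$ through the embedding of the module category in $D^b(kQ)$. Let $P_i$ be the indecomposable projective module at the vertex $i$; in $\mathcal C$ we have $\tau P_i=P_i[1]$. An indecomposable object $X$ of $\mathcal C$ is \emph{exceptional} if $\operatorname{Ext}^1_{\mathcal C}(X,X)=0$.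

Let $\mathcal A\subseteq\mathbb Q(x_1,\dots,x_n)$ be the coefficient-free cluster algebra with initial seed $(\{x_1,\dots,x_n\},Q)$. For an object $M$ of $\mathcal C$ put $c_M=\prod_i x_i^{\dim\operatorname{Hom}_{\mathcal C}(P_i,M)}$. A polynomial $f$ in $n$ variables satisfies the \emph{positivity condition} if $f(e_i)>0$ for all $i$, where $e_i=(1,\dots,1,0,1,\dots,1)$ has its $0$ in position $i$. By a theorem of Buan, Marsh, Reiten and Todorov, every cluster variable is either some $x_i$ or of the form $f/c_M$, with $M$ an exceptional indecomposable $kQ$-module and $f\in\mathbb Z[x_1,\dots,x_n]$ satisfying the positivity condition. By Buan--Marsh--Reiten--Todorov and Caldero--Keller, the rule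
\[
\alpha(x_i)=\tau P_i,\qquad \alpha(f/c_M)=M
\]
is a well-defined bijection from the cluster variables to the exceptional indecomposable objects of $\mathcal C$. It takes clusters to the sets of indecomposable summands of basic cluster-tilting objects. The positivity condition ensures that no $x_i$ divides $f$. Thus the denominator of the variable attached to $M$ is exactly $c_M$, and it records the dimension vector of $M$.

This is a statement about one cluster, the initial one, which corresponds to $\tau(kQ)$. But every cluster variable is a Laurent polynomial in the elements of \emph{any} cluster, so it has a denominator with respect to any cluster. Let $T=\bigoplus_{i=1}^nT_i$ be a basic cluster-tilting object with indecomposable summands $T_i$, and put $y_i=\alpha^{-1}(\tau T_i)$, so that $\{y_1,\dots,y_n\}$ is a cluster. For an exceptional indecomposable $X\notin\operatorname{add}\tau T$ write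
\[
\alpha^{-1}(X)=\frac{f}{\prod_i y_i^{d_i(X)}},\qquad d_i(X)\in\mathbb Z,
\]
with $f$ a polynomial in $y_1,\dots,y_n$ not divisible by any $y_i$. In other words, $-d_i(X)$ is the lowest degree in $y_i$ of the Laurent polynomial $\alpha^{-1}(X)$. Replacing $kQ$ by $T$, one would guess that
\begin{equation}\label{eq:guess}
d_i(X)=\dim_k\operatorname{Hom}_{\mathcal C}(T_i,X).
\end{equation}
We say that $T$ has the \emph{denominator property} if \eqref{eq:guess} holds for all $i$ and all exceptional indecomposable $X\notin\operatorname{add}\tau T$, that is, if denominators are given by the dimension vectors of the $\operatorname{End}_{\mathcal C}(T)$-modules $\operatorname{Hom}_{\mathcal C}(T,X)$.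

The guess is wrong in general; Section~\ref{sec:example} contains a counterexample with three vertices. The following results are known.
\begin{enumerate}
\item[(i)] $T=kQ$ has the denominator property.
\item[(ii)] If $T$ has the denominator property, then $\operatorname{End}_{\mathcal C}(T_i)\simeq k$ for all $i$.
\item[(iii)] If $Q$ is tame, the condition $\operatorname{End}_{\mathcal C}(T_i)\simeq k$ for all $i$ is also sufficient. It is then equivalent to the condition that no indecomposable regular summand of $T$ has quasilength exactly one less than the rank of the tube in which it lies.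
\item[(iv)] Every cluster-tilting object in $\mathcal C$ has the denominator property if and only if $Q$ is Dynkin or has two vertices.
\end{enumerate}
The conjecture, which is taken from \cite{BMR}, is that the condition $\operatorname{End}_{\mathcal C}(T_i)\simeq k$ for all $i$ is sufficient for arbitrary $Q$, in particular for wild $Q$. We prove this, one summand at a time.

\begin{theorem}\label{thm:main}
Let $Q$ be any finite connected acyclic quiver, $T=\bigoplus_iT_i$ a basic cluster-tilting object in $\mathcal C$, and fix $i$. If $\operatorname{End}_{\mathcal C}(T_i)\simeq k$, then $d_i(X)=\dim\operatorname{Hom}_{\mathcal C}(T_i,X)$ for every exceptional indecomposable $X\notin\operatorname{add}\tau T$.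
\end{theorem}

Applying this to all $i$, and using (ii) for the converse, we obtain the following.

\begin{corollary}\label{cor:conj}
For every finite connected acyclic quiver $Q$, a basic cluster-tilting object $T$ has the denominator property if and only if $\operatorname{End}_{\mathcal C}(T_i)\simeq k$ for each indecomposable summand $T_i$ of $T$.
\end{corollary}

The condition on $T_i$ can be tested on a single cluster variable, namely the one attached to $T_i$ itself, and it can be read off in the module category. To quote a theorem of Palu in its standard form, we take $k=\mathbb C$ here.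

\begin{theorem}\label{thm:converse}
Let $k=\mathbb C$. For every basic cluster-tilting object $T$, every $i$ and every exceptional indecomposable $X\notin\operatorname{add}\tau T$, one has $d_i(X)\le\dim\operatorname{Hom}_{\mathcal C}(T_i,X)$. For fixed $i$ the following are equivalent:
\begin{enumerate}
\item[(a)] $d_i(X)=\dim\operatorname{Hom}_{\mathcal C}(T_i,X)$ for all exceptional indecomposable $X\notin\operatorname{add}\tau T$;
\item[(b)] $d_i(T_i)=\dim\operatorname{End}_{\mathcal C}(T_i)$;
\item[(c)] $\operatorname{End}_{\mathcal C}(T_i)\simeq k$;
\item[(d)] either $T_i\cong\tau^rP_j$ in $\mathcal C$ for some $r$ and $j$, or $T_i$ is a regular $kQ$-module with $\operatorname{Hom}_{kQ}(T_i,\tau^2T_i)=0$.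
\end{enumerate}
\end{theorem}

\subsection*{The idea}

All cluster variables arise from $y_1,\dots,y_n$ by exchange relations $xx^*=b+b'$, where $b$ and $b'$ are monomials in cluster variables already known. Let $\delta(x)$ denote the order of the pole of $x$ along $y_i=0$. If the leading terms of $b$ and $b'$ do not cancel, then
\[
\delta(x)+\delta(x^*)=\max\{\delta(b),\delta(b')\},
\]
and this recursion determines $\delta$. So the question is whether $\dim\operatorname{Hom}_{\mathcal C}(M,-)$, with $M=T_i$, obeys the same recursion. An exchange comes with two triangles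
\[
X^*\to B\to X\to X^*[1],\qquad X\to B'\to X^*\to X[1],
\]
and each of them gives one inequality: both $\dim\operatorname{Hom}_{\mathcal C}(M,B)$ and $\dim\operatorname{Hom}_{\mathcal C}(M,B')$ are at most $\dim\operatorname{Hom}_{\mathcal C}(M,X)+\dim\operatorname{Hom}_{\mathcal C}(M,X^*)$. What must be shown is that they are never both strict. We shall see that if both are strict, then there is a nonzero endomorphism of $M[1]$ that factors through $X$ or through $X^*$. If $\operatorname{End}_{\mathcal C}(M)=k$, such an endomorphism is invertible, so that $X$ or $X^*$ is $M[1]=\tau T_i$. This remaining case is easily treated by itself.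

\section{Facts about the cluster category}\label{sec:facts}

We write $(A,C)=\operatorname{Hom}_{\mathcal C}(A,C)$ and $D=\operatorname{Hom}_k(-,k)$. In $\mathcal C$ we have $\tau\cong[1]$, and $\operatorname{Ext}^1_{\mathcal C}(A,C)=(A,C[1])$. For an object $B$ and an indecomposable object $Y$, we write $[B:Y]$ for the multiplicity of $Y$ as a summand of $B$.

\subsection*{Objects and morphisms}

The indecomposable objects of $\mathcal C$ are the indecomposable $kQ$-modules and the objects $P_j[1]$. For modules $M$ and $N$ we have
\begin{equation}\label{eq:hom}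
(M,N)\cong\operatorname{Hom}_{kQ}(M,N)\oplus D\operatorname{Hom}_{D^b(kQ)}(N,\tau^2M)
\end{equation}
as vector spaces. To see this, recall that $(M,N)=\bigoplus_{r\in\mathbb Z}\operatorname{Hom}_{D^b(kQ)}(M,\tau^{-r}N[r])$, and assume that $N$ is indecomposable. Let $I_l$ be the indecomposable injective module at $l$. In $D^b(kQ)$ we have $\tau P_l=I_l[-1]$, so $\tau N$ is a module or some $I_l[-1]$, and $\tau^{-1}N$ is a module or some $P_l[1]$. By iteration, $\tau^{-r}N[r]$ is a module shifted by some $s\ge r$ if $r\ge0$, and by some $s\le r$ if $r<0$; for $r=0$ it is $N$ itself. Since $kQ$ is hereditary, $\operatorname{Hom}_{D^b(kQ)}(M,N'[s])=0$ for all modules $N'$ and all $s\notin\{0,1\}$, so only $r=0,1$ contribute. The term for $r=1$ is rewritten by Serre duality, $\operatorname{Hom}_{D^b(kQ)}(A,C[1])\cong D\operatorname{Hom}_{D^b(kQ)}(C,\tau A)$.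

Since $\tau P_j=I_j[-1]$, the object $\tau^2P_j$ is a module shifted by some $s\le-1$, and \eqref{eq:hom} gives
\begin{equation}\label{eq:proj}
(P_j,N)\cong\operatorname{Hom}_{kQ}(P_j,N)\quad\text{for every module }N,\qquad \operatorname{End}_{\mathcal C}(P_j)\cong k.
\end{equation}

\begin{enumerate}
\item[(F1)] $\mathcal C$ is a Hom-finite Krull--Schmidt triangulated category, and it is $2$-Calabi--Yau: there are isomorphisms $(A,C)\cong D(C,A[2])$, natural in $A$ and $C$ (Keller; Buan--Marsh--Reineke--Reiten--Todorov).
\end{enumerate}

\subsection*{Exchanges}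

Let $U$ be an object of $\mathcal C$. A map $u:A\to B$ with $B\in\operatorname{add}U$ is a \emph{left $\operatorname{add}U$-approximation} if every map from $A$ to an object of $\operatorname{add}U$ factors through $u$. It is \emph{minimal} if every endomorphism $\varphi$ of $B$ with $\varphi u=u$ is an automorphism. Right approximations are defined dually.

\begin{enumerate}
\item[(F2)] Let $U\oplus X$ be basic cluster-tilting with $X$ indecomposable. There is exactly one indecomposable $X^*\not\cong X$ such that $U\oplus X^*$ is basic cluster-tilting. There are triangles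
\[
X^*\to B\to X\xrightarrow{\ \varepsilon\ }X^*[1],\qquad
X\to B'\to X^*\xrightarrow{\ \varepsilon'\ }X[1]
\]
with $B,B'\in\operatorname{add}U$, in which the maps into and out of $B$ and $B'$ are minimal $\operatorname{add}U$-approximations. The spaces $(X,X^*[1])=k\varepsilon$ and $(X^*,X[1])=k\varepsilon'$ are one-dimensional (Buan--Marsh--Reineke--Reiten--Todorov). We call $(X,X^*)$ an \emph{exchange pair}.
\item[(F3)] In this situation put $x=\alpha^{-1}(X)$ and $x^*=\alpha^{-1}(X^*)$, and let $b,b'$ be the products of the variables attached to the indecomposable summands of $B,B'$, with multiplicity. Then $xx^*=b+b'$, and this is the exchange relation of the cluster algebra \cite{BMRmut,BMRT}; see also \cite{CK}.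
\item[(F4)] Any two clusters are linked by finitely many mutations, by the definition of $\mathcal A$. Under $\alpha$, mutations correspond to the exchanges in (F2).
\end{enumerate}

The right-hand side of an exchange relation is, by definition, a sum of two coprime monomials in the variables attached to the summands of $U$. These variables are algebraically independent, so $b$ and $b'$ are those two monomials. Hence
\begin{equation}\label{eq:coprime}
B\ \text{and}\ B'\ \text{have no common indecomposable summand.}
\end{equation}

\section{An example with three vertices}\label{sec:example}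

This section shows how the denominator property can fail, and which argument prevents the failure when the endomorphism ring is $k$. The later proofs do not depend on it.

Let $Q$ have the arrows $1\to2$, $2\to3$ and $1\to3$. We describe modules as representations of $Q$. Then $P_1,P_2,P_3$ have dimension vectors $(1,1,2)$, $(0,1,1)$, $(0,0,1)$, and $I_1,I_2,I_3$ have dimension vectors $(1,0,0)$, $(1,1,0)$, $(2,1,1)$. Let $S_2$ be the simple module at $2$, and let $E$ be the indecomposable module of dimension vector $(1,0,1)$; it is unique, since it is given by a nonzero scalar on the arrow $1\to3$. There are exact sequences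
\begin{equation}\label{eq:exseq}
0\to P_2\to P_1\to E\to0,\qquad 0\to P_3\to P_2\to S_2\to0.
\end{equation}
These are projective resolutions. So $\tau E$ and $\tau S_2$ are the kernels of nonzero maps $I_2\to I_1$ and $I_3\to I_2$. Both maps are surjective, because a nonzero image is a quotient of an injective module, hence injective, hence all of the indecomposable target. So $\tau E$ and $\tau S_2$ have dimension vectors $(0,1,0)$ and $(1,0,1)$. They are indecomposable, since $E$ and $S_2$ are indecomposable and not projective. Therefore $\tau E=S_2$ and $\tau S_2=E$. In particular $E[1]\cong S_2$ and $E[2]\cong E$ in $\mathcal C$.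

\subsection*{The denominator property fails}

Mutating the initial seed at $2$ gives $x_2'=(x_1+x_3)/x_2$. Mutating it at $1$ instead gives $x_1'=(1+x_2x_3)/x_1$ and the quiver with arrows $2\to1$, $3\to1$, $2\to3$. Mutating then at $3$ gives
\[
x_E=\frac{x_2+x_1'}{x_3}=\frac{1+x_2(x_1+x_3)}{x_1x_3}.
\]
The denominators, which are in lowest terms, give the dimension vectors $(0,1,0)$ and $(1,0,1)$ of $\alpha(x_2')$ and $\alpha(x_E)$. Each belongs to only one indecomposable module, so $\alpha(x_2')=S_2$ and $\alpha(x_E)=E$. The cluster $\{x_1,x_2',x_3\}$ corresponds to $\tau P_1\oplus S_2\oplus\tau P_3=\tau T$, where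
\[
T=P_1\oplus E\oplus P_3 ,\qquad T_2=E.
\]
Since $\tau$ is an autoequivalence, $T$ is cluster-tilting, and $(y_1,y_2,y_3)=(x_1,x_2',x_3)$. Substituting $x_2=(y_1+y_3)/y_2$ we find
\[
x_E=\frac{y_2+(y_1+y_3)^2}{y_1y_2y_3},\qquad\text{so}\quad (d_1,d_2,d_3)(E)=(1,1,1).
\]
On the other hand, \eqref{eq:proj} and \eqref{eq:hom} give $\dim(P_1,E)=\dim(P_3,E)=1$ and $\dim(E,E)=\dim\operatorname{End}_{kQ}(E)+\dim\operatorname{Hom}_{kQ}(E,\tau^2E)=2$. So the dimension vector of $\operatorname{Hom}_{\mathcal C}(T,E)$ is $(1,2,1)$, and $T$ does not have the denominator property.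

\subsection*{Where the recursion breaks}

Both $kQ=P_2\oplus U$ and $T=E\oplus U$, with $U=P_1\oplus P_3$, are cluster-tilting, so $(X,X^*)=(E,P_2)$ is an exchange pair. The sequences \eqref{eq:exseq} induce triangles in $\mathcal C$; we rotate the second one and use $S_2\cong E[1]$. The connecting maps are nonzero, because neither $E$ is a summand of $P_1$ nor $P_2$ is a summand of $P_3$. As the spaces $(E,P_2[1])$ and $(P_2,E[1])$ are one-dimensional, we obtain the two exchange triangles
\[
P_2\to P_1\to E\xrightarrow{\ \varepsilon\ }P_2[1],\qquad
E\to P_3\to P_2\xrightarrow{\ \varepsilon'\ }E[1].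
\]
We apply $(M,-)$ for two choices of $M$, each of them a member of the pair.

\emph{$M=P_2$, with $\operatorname{End}_{\mathcal C}(M)=k$.} By \eqref{eq:proj}, $\dim(M,E)+\dim(M,P_2)=0+1=1$, while $\dim(M,P_1)=1$ and $\dim(M,P_3)=0$. The first triangle is additive and the second loses one dimension. The loss in the second is caused by the identity of $P_2$, since $\varepsilon'\circ\mathrm{id}\neq0$. There is a structural reason why the first triangle loses nothing. By the long exact sequence, and because $(P_2,E)=0$, a loss could only come from a map $h:P_2[1]\to E$ with $\varepsilon h\neq0$. But then $\varepsilon h$ would be a nonzero element of $\operatorname{End}_{\mathcal C}(P_2[1])=k$, hence invertible, and the indecomposable object $E$ would be isomorphic to $P_2[1]$.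

\emph{$M=E$, with $\dim\operatorname{End}_{\mathcal C}(M)=2$.} By (F1), $(E,P_j)\cong D(P_j,E[2])\cong D(P_j,E)$. So $\dim(M,E)+\dim(M,P_2)=2+0=2$, while $\dim(M,P_1)=\dim(M,P_3)=1$: \emph{both} triangles lose one dimension. The first does because of the identity of $E$. In the second, $(E,P_2)=0$, so the loss comes from a map $h:E[1]\to P_2$ with $\varepsilon'h\ne0$. This $\varepsilon'h$ is a nonzero endomorphism of $E[1]$, and it is not invertible, because $E[1]\not\cong P_2$.

The general proof follows the case $M=P_2$. There the identity of $M$ helps, because $M$ belongs to the exchange pair. For general $M$ we need a way to write $\varepsilon$ or $\varepsilon'$ as a map that passes through $M[1]$. The $2$-Calabi--Yau duality provides it.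

\section{One of the two exchange triangles is additive}\label{sec:additive}

Throughout this section we use the notation of (F2) for an exchange pair $(X,X^*)$.

\begin{lemma}\label{lem:factor}
Let $(X,X^*)$ be an exchange pair and let $Z$ be an object of $\mathcal C$.
\begin{enumerate}
\item[(1)] If $f:Z\to X$ satisfies $\varepsilon f\neq0$, then there is $g:X^*\to Z[1]$ with $f[1]\,g=\varepsilon'$.
\item[(2)] If $f':Z\to X^*$ satisfies $\varepsilon'f'\neq0$, then there is $g':X\to Z[1]$ with $f'[1]\,g'=\varepsilon$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) By assumption, the map $(X,X^*[1])\to(Z,X^*[1])$, $\phi\mapsto\phi f$, is nonzero. By naturality in (F1) it is identified with the dual of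
\[
(X^*[1],Z[2])\to(X^*[1],X[2]),\qquad G\mapsto f[2]\,G .
\]
So this map is nonzero. Its target is the one-dimensional space $k\,\varepsilon'[1]$, so it is surjective. Choose $G$ with $f[2]\,G=\varepsilon'[1]$ and put $g=G[-1]$.

(2) Exchange the roles of $X$ and $X^*$.
\end{proof}

\begin{lemma}\label{lem:max}
Let $M$ be exceptional indecomposable with $\operatorname{End}_{\mathcal C}(M)=k$, and let $(X,X^*)$ be an exchange pair with $X\not\cong M[1]$ and $X^*\not\cong M[1]$. Then
\[
\dim(M,X)+\dim(M,X^*)=\max\{\dim(M,B),\dim(M,B')\}.
\]
\end{lemma}

\begin{proof}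
We first express the loss in each triangle by ranks. For $s=0,1$, composition with $\varepsilon$ and with $\varepsilon'$ defines maps
\[
a_s:(M[s],X)\to(M[s],X^*[1]),\qquad a_s':(M[s],X^*)\to(M[s],X[1]).
\]
The first triangle gives the exact sequence
\[
(M,X[-1])\to(M,X^*)\to(M,B)\to(M,X)\xrightarrow{\ a_0\ }(M,X^*[1]).
\]
Its first map is composition with $\varepsilon[-1]$ up to sign, so after applying the shift it becomes $\pm a_1$ and has rank $\operatorname{rk}a_1$. The second triangle is treated in the same way. Hence
\begin{equation}\label{eq:loss}
\begin{aligned}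
\dim(M,B)&=\dim(M,X)+\dim(M,X^*)-\operatorname{rk}a_0-\operatorname{rk}a_1,\\
\dim(M,B')&=\dim(M,X)+\dim(M,X^*)-\operatorname{rk}a_0'-\operatorname{rk}a_1'.
\end{aligned}
\end{equation}
So we must show that $a_0=a_1=0$ or $a_0'=a_1'=0$. For this it suffices that each of the pairs $(a_0,a_0')$, $(a_1,a_1')$, $(a_0,a_1')$, $(a_0',a_1)$ contains a zero map: if then $a_0$ or $a_1$ is nonzero, both $a_0'$ and $a_1'$ vanish.

\emph{The pairs $(a_0,a_0')$ and $(a_1,a_1')$.} Let $Z=M$, respectively $Z=M[1]$; in both cases $(Z,Z[1])=0$ because $M$ is exceptional. Suppose $f:Z\to X$ and $f':Z\to X^*$ satisfy $\varepsilon f\neq0$ and $\varepsilon'f'\ne0$. By Lemma~\ref{lem:factor}(2), $\varepsilon=f'[1]\,g'$ for some $g':X\to Z[1]$. Then $\varepsilon f=f'[1]\,(g'f)$, and $g'f\in(Z,Z[1])=0$, a contradiction.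

\emph{The pair $(a_0,a_1')$.} Suppose $f:M\to X$ and $h:M[1]\to X^*$ satisfy $\varepsilon f\ne0$ and $\varepsilon'h\ne0$. By Lemma~\ref{lem:factor}(1) with $Z=M$, $\varepsilon'=f[1]\,g$ for some $g:X^*\to M[1]$. Then $f[1]\,(gh)=\varepsilon'h\neq0$, so
\[
M[1]\xrightarrow{\ h\ }X^*\xrightarrow{\ g\ }M[1]
\]
is a nonzero element of $\operatorname{End}_{\mathcal C}(M[1])\cong k$, hence invertible. So $h$ is a split monomorphism into the indecomposable object $X^*$, and $X^*\cong M[1]$, a contradiction.

\emph{The pair $(a_0',a_1)$.} Suppose $f':M\to X^*$ and $h:M[1]\to X$ satisfy $\varepsilon'f'\ne0$ and $\varepsilon h\neq0$. By Lemma~\ref{lem:factor}(2), $\varepsilon=f'[1]\,g'$ for some $g':X\to M[1]$. Then $f'[1]\,(g'h)=\varepsilon h\neq0$, so $g'h\in\operatorname{End}_{\mathcal C}(M[1])\cong k$ is invertible and $X\cong M[1]$, a contradiction.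
\end{proof}

The first two pairs use only that $M$ is exceptional. The condition $\operatorname{End}_{\mathcal C}(M)=k$ enters in the last two pairs, and Section~\ref{sec:example} shows that it cannot be dropped: for $M=E$ and $(X,X^*)=(E,P_2)$, both $a_0$ and $a_1'$ are nonzero.

For the recursion we need a function that is also correct at $\tau T_i=T_i[1]$, the object excluded in Lemma~\ref{lem:max}. Since $\alpha^{-1}(\tau T_i)=y_i$ has a zero of order one along $y_i=0$, the right value there is $-1$, although $(T_i,\tau T_i)=0$. For an exceptional indecomposable $X$ we put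
\[
h_i(X)=\begin{cases}\dim(T_i,X)&\text{if }X\not\cong\tau T_i,\\ -1&\text{if }X\cong\tau T_i,\end{cases}
\]
and we extend $h_i$ additively to direct sums of such objects. Since $(T_i,\tau T_j)=\operatorname{Ext}^1_{\mathcal C}(T_i,T_j)=0$, we have
\begin{equation}\label{eq:initial}
h_i(\tau T_j)=-\delta_{ij}.
\end{equation}

\begin{proposition}\label{prop:max}
If $\operatorname{End}_{\mathcal C}(T_i)=k$, then $h_i(X)+h_i(X^*)=\max\{h_i(B),h_i(B')\}$ for every exchange pair $(X,X^*)$.
\end{proposition}

\begin{proof}
Let $U$ be as in (F2). We use that $\dim(T_i,Y)=\dim(\tau T_i,Y[1])$ for every object $Y$.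

\emph{Case 1: $X\cong\tau T_i$ or $X^*\cong\tau T_i$.} By symmetry let $X\cong\tau T_i$. Then $h_i(X)=-1$ and $h_i(X^*)=\dim(X,X^*[1])=1$, so the left side is $0$. Moreover $\dim(T_i,U)=\dim(X,U[1])=0$, and $\tau T_i$ is not a summand of $U$. Hence $h_i(B)=h_i(B')=0$.

\emph{Case 2: $\tau T_i$ is a summand of $U$.} Then neither $X$ nor $X^*$ is $\tau T_i$, and $\tau T_i$ has no extensions with $X$, $X^*$ or $U$. So $(T_i,X)=(T_i,X^*)=(T_i,U)=0$, and the left side is $0$. The numbers $h_i(B)$ and $h_i(B')$ are minus the multiplicities of $\tau T_i$ in $B$ and $B'$. By \eqref{eq:coprime} at most one of these multiplicities is nonzero, so the maximum is $0$.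

\emph{Case 3: otherwise.} Then $h_i$ agrees with $\dim(T_i,-)$ on $X$, $X^*$, $B$ and $B'$, and neither $X$ nor $X^*$ is isomorphic to $T_i[1]\cong\tau T_i$. Lemma~\ref{lem:max} with $M=T_i$ gives the claim.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

It remains to run the recursion. Cancellation between $b$ and $b'$ must be excluded, and for this we carry a positivity statement through the induction, as in the positivity condition for the initial cluster. The induction starts at $\{y_1,\dots,y_n\}$, so result (i) of the introduction is not needed.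

Fix $i$ with $\operatorname{End}_{\mathcal C}(T_i)=k$ and let $R=\mathbb Q[y_j^{\pm1}:j\ne i]$. Elements of $R[y_i]$ can be evaluated at $e_i$, that is, at $y_i=0$ and $y_j=1$ for $j\ne i$, and this is a ring homomorphism $R[y_i]\to\mathbb Q$. We claim that every cluster variable $x=\alpha^{-1}(X)$ has the form
\begin{equation}\label{eq:claim}
x=y_i^{-h_i(X)}f_x,\qquad f_x\in R[y_i],\quad f_x(e_i)>0 .
\end{equation}

By \eqref{eq:initial} this holds for $x=y_j$: take $f_x=y_j$ if $j\neq i$, and $f_x=1$ if $j=i$. By (F4) it suffices to show that if \eqref{eq:claim} holds for all members of a cluster, it holds for every variable $x^*$ obtained from it by one exchange. Let $x$ be the variable that is exchanged, and use the notation of (F2) and (F3).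

By multiplicativity, $b=y_i^{-h_i(B)}f_b$ and $b'=y_i^{-h_i(B')}f_{b'}$, where $f_b,f_{b'}\in R[y_i]$ are positive at $e_i$. Put $m=\max\{h_i(B),h_i(B')\}$. By Proposition~\ref{prop:max}, $m=h_i(X)+h_i(X^*)$. Multiply $xx^*=b+b'$ by $y_i^m$ and put $f^*=y_i^{h_i(X^*)}x^*$. The result is
\[
f_x f^*=y_i^{m-h_i(B)}f_b+y_i^{m-h_i(B')}f_{b'}=:g\in R[y_i].
\]
Both exponents on the right are at least $0$ and at least one of them is $0$. A term with exponent $0$ contributes a positive number at $e_i$, and a term with positive exponent contributes $0$. So $g(e_i)>0$.

By the Laurent phenomenon, $f^*\in R[y_i^{\pm1}]$. Since $f_x(e_i)\neq0$, the coefficient of $y_i^0$ in $f_x$ is nonzero. As $R$ is a domain, lowest degrees in $y_i$ add under multiplication, so the lowest degree of $f^*$ equals that of $g$ and is at least $0$. Hence $f^*\in R[y_i]$ and $f^*(e_i)=g(e_i)/f_x(e_i)>0$. This is \eqref{eq:claim} for $x^*$, and the claim is proved.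

Now let $X\notin\operatorname{add}\tau T$ be exceptional indecomposable and $x=\alpha^{-1}(X)$. By \eqref{eq:claim} the coefficient of $y_i^0$ in $f_x$ is nonzero, so the lowest degree of $x$ in $y_i$ is exactly $-h_i(X)=-\dim(T_i,X)$. That is, $d_i(X)=\dim\operatorname{Hom}_{\mathcal C}(T_i,X)$. \qed

\section{The converse for each summand}\label{sec:converse}

In this section we prove Theorem~\ref{thm:converse}; so $k=\mathbb C$. Theorem~\ref{thm:main} is used only for the implication (c)$\Rightarrow$(a). The other tool is an explicit formula for the Laurent expansion.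

Let $J=\operatorname{End}_{\mathcal C}(T)$ and $F=(T,-):\mathcal C\to\operatorname{mod}J$, where $J$-modules are right modules. The functor $F$ restricts to an equivalence from $\operatorname{add}T$ to the projective $J$-modules, and $\operatorname{Hom}_J(FT',FX)\cong(T',X)$ for $T'\in\operatorname{add}T$ and all $X$. Let $S_j$ be the simple top of $FT_j$, and put $\langle L,N\rangle=\dim\operatorname{Hom}_J(L,N)-\dim\operatorname{Ext}^1_J(L,N)$.

\begin{theorem}[{Palu \cite{Palu}}]\label{thm:palu}
The form $\langle L,N\rangle_a=\langle L,N\rangle-\langle N,L\rangle$ descends to $K_0(\operatorname{mod}J)$. Put $\Psi(T_j[1])=y_j$, put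
\[
\Psi(X)=\sum_e\chi(\operatorname{Gr}_e(FX))\prod_jy_j^{\langle S_j,e\rangle_a-\langle S_j,FX\rangle}
\]
for all other indecomposable $X$, where $\operatorname{Gr}_e(FX)$ is the Grassmannian of submodules of class $e$ and $\chi$ is the Euler characteristic, and extend $\Psi$ multiplicatively to direct sums. Then $\Psi(X)\Psi(X^*)=\Psi(B)+\Psi(B')$ for every exchange pair.
\end{theorem}

Here $\Psi=\alpha^{-1}$ on exceptional indecomposable objects. Indeed both send $\tau T_j=T_j[1]$ to $y_j$. If they agree on the summands of a cluster-tilting object $U\oplus X$, then $x\,\Psi(X^*)=\Psi(B)+\Psi(B')=b+b'=xx^*$ by (F3), so $\Psi(X^*)=x^*$. By (F4) they agree everywhere.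

So we must bound the exponents of $y_i$ in Palu's formula from below. The difficulty is that they are given by alternating expressions. We rewrite them as $-\dim(T_i,X)$ plus two nonnegative terms, by means of the exchange triangles at $T_i$. Let $U=\bigoplus_{j\neq i}T_j$, and let $T_i^*$ be the other complement of $U$. From now on, $B$ and $B'$ are the objects of (F2) for the exchange pair $(T_i,T_i^*)$, and we write its triangles as
\begin{equation}\label{eq:Ttriangles}
T_i^*\xrightarrow{\ q\ }B\xrightarrow{\ p\ }T_i\to T_i^*[1],\qquad
T_i\xrightarrow{\ u\ }B'\xrightarrow{\ w\ }T_i^*\to T_i[1].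
\end{equation}
Thus $u$ is a minimal left and $p$ a minimal right $\operatorname{add}U$-approximation.

\subsection*{Step 1: the antisymmetric form}

Applying $(-,T_i)$ to the second triangle gives an exact sequence
\[
(B',T_i)\to(T_i,T_i)\to(T_i^*[-1],T_i)
\]
whose first map is $s\mapsto su$. Its last term is isomorphic to $(T_i^*,T_i[1])$, which is one-dimensional. So the image of the first map has codimension at most $1$. The image lies in the radical of the local ring $\operatorname{End}_{\mathcal C}(T_i)$, because $T_i\notin\operatorname{add}B'$. The radical has codimension $1$, since $k$ is algebraically closed. Hence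
\begin{equation}\label{eq:rad}
\operatorname{rad}\operatorname{End}_{\mathcal C}(T_i)=\{su:s\in(B',T_i)\}.
\end{equation}
Dually, applying $(T_i,-)$ to the first triangle and using that $(T_i,T_i^*[1])$ is one-dimensional and that $T_i\notin\operatorname{add}B$, we get $\operatorname{rad}\operatorname{End}_{\mathcal C}(T_i)=\{pt:t\in(T_i,B)\}$. Together with the approximation properties, this shows that every radical map from $T_i$ to an object of $\operatorname{add}T$ factors through $u$, and that every radical map from an object of $\operatorname{add}T$ to $T_i$ factors through $p$. Conversely, all maps that factor in this way are radical, because $B,B'\in\operatorname{add}U$.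

Now $\operatorname{rad}FT_i$ consists of the radical maps $T\to T_i$, so it is the image of $Fp$. Since $p$ is minimal, $Fp:FB\to\operatorname{rad}FT_i$ is a projective cover. For every $j$, apply $\operatorname{Hom}_J(-,S_j)$ to $0\to\operatorname{rad}FT_i\to FT_i\to S_i\to0$. Since $\operatorname{Hom}_J(S_i,S_j)\to\operatorname{Hom}_J(FT_i,S_j)$ is bijective,
\[
\dim\operatorname{Ext}^1_J(S_i,S_j)=\dim\operatorname{Hom}_J(\operatorname{rad}FT_i,S_j)=[B:T_j].
\]
For the opposite extensions we use left modules: $\operatorname{Ext}^1_J(S_j,S_i)\cong\operatorname{Ext}^1_{J^{\mathrm{op}}}(DS_i,DS_j)$, and $DS_i$ is the simple top of the projective left module $(T_i,T)$. The map $(B',T)\to(T_i,T)$, $s\mapsto su$, is a projective cover of $\operatorname{rad}(T_i,T)$, because $u$ is minimal and the maps that factor through $u$ are exactly the radical ones. The same computation gives $\dim\operatorname{Ext}^1_J(S_j,S_i)=[B':T_j]$. Hence $\langle S_i,S_j\rangle_a=[B':T_j]-[B:T_j]$.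

For a $J$-module $N$ and $T'\in\operatorname{add}T$ put $N(T')=\operatorname{Hom}_J(FT',N)$. Then $\dim N(T_j)$ is the multiplicity of $S_j$ as a composition factor of $N$. Since $\langle-,-\rangle_a$ descends to $K_0(\operatorname{mod}J)$, we may sum over the composition factors of $N$ and obtain
\begin{equation}\label{eq:anti}
\langle S_i,N\rangle_a=\dim N(B')-\dim N(B).
\end{equation}

\subsection*{Step 2: a presentation of $S_i$}

We have $F(T_i[1])=0=F(B[1])$. Also $F(T_i^*[1])\cong S_i$, since $(T_j,T_i^*[1])=0$ for $j\neq i$ and $(T_i,T_i^*[1])$ is one-dimensional. Applying $F$ to the first triangle in \eqref{eq:Ttriangles} gives an exact sequence $FT_i^*\to FB\to FT_i\to S_i\to0$. Applying it to the second shows that $FB'\to FT_i^*$ is surjective. So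
\[
FB'\xrightarrow{F(qw)}FB\xrightarrow{\ Fp\ }FT_i\to S_i\to0
\]
is exact and is the beginning of a projective resolution. For a $J$-module $L$ let $\gamma_L:L(B)\to L(B')$ be the map induced by $qw$. Then $\operatorname{Hom}_J(S_i,L)$ and $\operatorname{Ext}^1_J(S_i,L)$ are the kernel and the cokernel of the map $L(T_i)\to\ker\gamma_L$ induced by $p$. Hence
\begin{equation}\label{eq:euler}
\langle S_i,L\rangle=\dim L(T_i)-\dim\ker\gamma_L .
\end{equation}

\subsection*{Step 3: the exponent of $y_i$}

Let $X\notin\operatorname{add}\tau T$ be exceptional indecomposable and let $L=FX$, so that $\dim L(T_i)=\dim(T_i,X)$. Only classes $e$ with $\operatorname{Gr}_e(L)\ne\emptyset$ contribute; for such $e$ let $N\subseteq L$ be a submodule of class $e$. Then $\gamma_N$ is the restriction of $\gamma_L$, and $\langle S_i,e\rangle_a=\dim\operatorname{coker}\gamma_N-\dim\ker\gamma_N$ by \eqref{eq:anti}. With \eqref{eq:euler}, the exponent of $y_i$ in the term of index $e$ is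
\begin{equation}\label{eq:exponent}
-\dim(T_i,X)+\bigl(\dim\ker\gamma_L-\dim\ker\gamma_N\bigr)+\dim\operatorname{coker}\gamma_N\ \ge\ -\dim(T_i,X),
\end{equation}
with equality if and only if $\ker\gamma_N=\ker\gamma_L$ and $\operatorname{coker}\gamma_N=0$. Hence $d_i(X)\le\dim(T_i,X)$, which is the first assertion of Theorem~\ref{thm:converse}.

\subsection*{Step 4: the equivalences}

\emph{(c)$\Rightarrow$(a)} is Theorem~\ref{thm:main}.

\emph{(a)$\Rightarrow$(b).} Since $(T_i,\tau T)=0$ and $(T_i,T_i)\neq0$, we have $T_i\notin\operatorname{add}\tau T$. So (a) applies to $X=T_i$.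

\emph{(b)$\Rightarrow$(c).} Suppose $\operatorname{End}_{\mathcal C}(T_i)\not\simeq k$; then $\operatorname{rad}\operatorname{End}_{\mathcal C}(T_i)\neq0$. Let $X=T_i$ and $L=FT_i$. Then $L(T')=(T',T_i)$ for $T'\in\operatorname{add}T$, and $\gamma_L(s)=sqw$ for $s\in(B,T_i)$. We show that no submodule $N\subseteq L$ gives equality in \eqref{eq:exponent}. Suppose that $N$ does.
\begin{itemize}
\item Since $pq=0$, we have $p\in\ker\gamma_L=\ker\gamma_N\subseteq N(B)$. So $N\supseteq\operatorname{im}Fp=\operatorname{rad}FT_i$, and $L/N$ is a quotient of $S_i$.
\item Since $T_i\notin\operatorname{add}B'$, this implies $\operatorname{Hom}_J(FB',L/N)=0$, so $N(B')=L(B')=(B',T_i)$.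
\item Since $\operatorname{coker}\gamma_N=0$, every $s\in(B',T_i)$ has the form $s=s'qw$ with $s'\in(B,T_i)$. Then $su=s'q\,wu=0$, because $wu=0$.
\end{itemize}
By \eqref{eq:rad}, $\operatorname{rad}\operatorname{End}_{\mathcal C}(T_i)=0$, a contradiction. So every exponent of $y_i$ that occurs is greater than $-\dim\operatorname{End}_{\mathcal C}(T_i)$. Hence $d_i(T_i)<\dim\operatorname{End}_{\mathcal C}(T_i)$, and (b) fails.

\emph{(c)$\Leftrightarrow$(d).} If $T_i\cong\tau^rP_j$ in $\mathcal C$, then (d) holds, and $\operatorname{End}_{\mathcal C}(T_i)\cong\operatorname{End}_{\mathcal C}(P_j)\cong k$ by \eqref{eq:proj}, so (c) holds as well. Suppose now that $T_i$ is not of this form. Every indecomposable object of $\mathcal C$ is $P_j[1]=\tau P_j$ or an indecomposable module, and an indecomposable module is preprojective, i.e.\ some $\tau^{-r}P_j$, or preinjective, i.e.\ some $\tau^rI_j$, or regular. In $\mathcal C$ we have $I_j\cong\tau P_j[1]\cong\tau^2P_j$. So $T_i$ is a regular module $M$. Since $\operatorname{Ext}^1_{kQ}(M,M)$ is a summand of $\operatorname{Ext}^1_{\mathcal C}(M,M)=0$, we have $\operatorname{End}_{kQ}(M)=k$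 by a result of Happel and Ringel. As $\tau^2M$ is a module, \eqref{eq:hom} gives
\[
\operatorname{End}_{\mathcal C}(M)\cong k\oplus D\operatorname{Hom}_{kQ}(M,\tau^2M)
\]
as vector spaces. So (c) holds if and only if $\operatorname{Hom}_{kQ}(M,\tau^2M)=0$. This completes the proof of Theorem~\ref{thm:converse}. \qed

\begin{remark}
The example in Section~\ref{sec:example} illustrates the theorem. There $T_2=E$ satisfies $\operatorname{Hom}_{kQ}(E,\tau^2E)=\operatorname{End}_{kQ}(E)\ne0$, and indeed $d_2(E)=1<2=\dim\operatorname{End}_{\mathcal C}(E)$. The other two summands are projective, and Theorem~\ref{thm:main} applies to them: the first and third entries of $(1,1,1)$ and $(1,2,1)$ agree. The argument for (c)$\Leftrightarrow$(d) is valid over every algebraically closed field, so by Corollary~\ref{cor:conj} the denominator property of $T$ can be tested by condition (d) for all $i$ over any such field.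
\end{remark}

\begin{thebibliography}{9}

\bibitem{BMR}
Aslak Bakke Buan, Bethany Marsh and Idun Reiten,
\emph{Denominators of cluster variables},
arXiv:0710.4335 (2007).

\bibitem{BMRmut}
Buan, Marsh and Reiten,
\emph{Cluster mutation via quiver representations}.

\bibitem{BMRT}
Buan, Marsh, Reiten and Todorov,
\emph{Clusters and seeds in acyclic cluster algebras}.

\bibitem{CK}
Caldero and Keller,
\emph{From triangulated categories to cluster algebras II}.

\bibitem{Palu}
Palu,
\emph{Cluster characters for 2-Calabi--Yau triangulated categories}.

\end{thebibliography}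

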